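\title{Stable rank one does not lift through finite kernels}

\begin{abstract}
Let $K$ be a finite normal subgroup of a countable group $G$. We show that the invertible elements can be dense in the reduced $C^*$-algebra of $G/K$ without being dense in that of $G$. This happens for a central extension of $(\mathbb Z/2*\mathbb Z/2*\mathbb Z/2)\times\mathbb Z$ by $\mathbb Z/2$, and for a semidirect product with kernel $\mathbb Z/3$. The main tool is a dichotomy: if $\Gamma$ is a free product of three nontrivial groups and has a free subgroup of finite rank and finite index, then the stable rank of $C^*_r(\Gamma\times\mathbb Z)$ is $1$ when $K_1(C^*_r(\Gamma))=0$ and $2$ otherwise. We also decide, for a large class of finite groups $K$, whether a counterexample with kernel $K$ exists.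
\end{abstract}

\section{Introduction}

\subsection*{The question}

All groups in this paper are countable and discrete. For a group $G$ let $\lambda$ be the left regular representation on $\ell^2(G)$, so $\lambda_g\delta_h=\delta_{gh}$. The \emph{reduced $C^*$-algebra} $C^*_r(G)$ is the operator norm closure in $B(\ell^2(G))$ of the linear span of the unitaries $\lambda_g$; we identify this span with the group algebra $\mathbb CG$.

Let $A$ be a unital $C^*$-algebra. Rieffel's \emph{topological stable rank} $\operatorname{sr}(A)$ is the least $n\in\mathbb N$ such that the $n$-tuples that generate $A$ as a left ideal are dense in $A^n$, and $\operatorname{sr}(A)=\infty$ if there is no such $n$. In particular, $\operatorname{sr}(A)=1$ if and only if the group $GL(A)$ of invertible elements is dense in $A$.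

Invertible matrices are dense in $M_d(\mathbb C)$, so $\operatorname{sr}(C^*_r(K))=1$ for every finite group $K$. The algebra $C^*_r(\mathbb Z)\cong C(\mathbb T)$ has stable rank one as well: the range of a trigonometric polynomial has measure zero in the plane, so subtracting a suitable small constant produces a function without zeros. On the other hand $C^*_r(\mathbb Z^2)\cong C(\mathbb T^2)$ does not have stable rank one (Lemma~\ref{lem:obstruction}). In these examples the invariant behaves like a dimension, and a dimension should not notice a finite normal subgroup. This leads to the following question from \cite{GO}.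

\begin{quote}
\emph{Let $1\to K\to G\to Q\to1$ be a short exact sequence of groups with $K$ finite. If $\operatorname{sr}(C^*_r(Q))=1$, does it follow that $\operatorname{sr}(C^*_r(G))=1$?}
\end{quote}

The extension is arbitrary: $K$ is a finite normal subgroup of $G$, $Q\cong G/K$, and no section $Q\to G$ is assumed. For $G=K\times Q$ the answer is yes by results of Rieffel, because $C^*_r(K\times Q)$ is a finite direct sum of matrix algebras over $C^*_r(Q)$ and stable rank one passes to matrix algebras \cite[Theorem~3.3]{Ri1}. In general the average $e_K=|K|^{-1}\sum_{k\in K}\lambda_k$ is a central projection and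
\[
C^*_r(G)\cong C^*_r(Q)\oplus(1-e_K)C^*_r(G)
\]
(Section~\ref{sec:kernels}). One would guess that the second summand is a twisted form of the matrix algebras over $C^*_r(Q)$ that occur for the direct product, and that the twist does not affect the stable rank. It does affect it.

\subsection*{Results}

For $n\ge2$ let
\[
\Gamma_n=\langle a_1\rangle*\langle a_2\rangle*\langle a_3\rangle
\]
be the free product of three copies of $\mathbb Z/n$, let $\varepsilon\colon\Gamma_n\to\mathbb Z/n$ be the homomorphism with $\varepsilon(a_i)=1$ for $i=1,2,3$, and put $N_n=\ker\varepsilon$.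

\begin{theorem}\label{thm:main}
Let $Q=\Gamma_2\times\mathbb Z$ and
\[
G=\big\langle z,t,a_1,a_2,a_3\ \big|\ z^2=a_i^2=1,\ z\ \text{central},\ a_ita_i^{-1}=zt\big\rangle=(\langle z\rangle\times\langle t\rangle)\rtimes\Gamma_2,
\]
and let $K=\langle z\rangle\cong\mathbb Z/2$. Then $G/K\cong Q$, $\operatorname{sr}(C^*_r(Q))=1$, and $\operatorname{sr}(C^*_r(G))=2$.
\end{theorem}

So the answer is no, already for the smallest nontrivial kernel, which is necessarily central. The next theorem asks which kernels allow a counterexample. An automorphism $\varphi$ of a group $K$ is \emph{class-preserving} if $\varphi(k)$ is conjugate to $k$ in $K$ for every $k\in K$. Inner automorphisms are class-preserving, and the only class-preserving automorphism of an abelian group is the identity.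

\begin{theorem}\label{thm:kernels}
Let $K$ be a finite group.
\begin{enumerate}
\item[(a)] If $Z(K)\ne1$, or if $K$ has an automorphism that is not class-preserving, then there are $n\ge2$ and an extension $1\to K\to G\to Q\to1$ with $Q=\Gamma_n\times\mathbb Z$, $\operatorname{sr}(C^*_r(Q))=1$ and $\operatorname{sr}(C^*_r(G))\ge2$. In the second case $G$ can be taken to be a semidirect product $K\rtimes Q$; for instance $K=\mathbb Z/3$, $n=2$, $G=(\mathbb Z/3\rtimes\Gamma_2)\times\mathbb Z$, with each $a_i$ acting by inversion.
\item[(b)] If $Z(K)=1$ and $\operatorname{Out}(K)=1$, then for every extension $1\to K\to G\to Q\to1$, $\operatorname{sr}(C^*_r(Q))=1$ implies $\operatorname{sr}(C^*_r(G))=1$.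
\item[(c)] For every $K$ and every extension $1\to K\to G\to Q\to1$, $\operatorname{sr}(C^*_r(G))=1$ implies $\operatorname{sr}(C^*_r(Q))=1$.
\end{enumerate}
\end{theorem}

Part (a) covers every nontrivial abelian group. Part (b) covers $S_3$: an automorphism of $S_3$ is determined by how it permutes the three transpositions, so there are at most six, and six are inner. The case of centerless $K$ whose automorphisms are all class-preserving but not all inner is not settled here.

Most of the work goes into showing that the quotients $Q=\Gamma_n\times\mathbb Z$ have stable rank one. This is a case of the following dichotomy.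

\begin{theorem}\label{thm:dichotomy}
Let $\Gamma=H_1*H_2*H_3$ with $H_1,H_2,H_3$ nontrivial, and suppose that $\Gamma$ has a free subgroup of finite rank and finite index. Then $\operatorname{sr}(C^*_r(\Gamma))=1$, and
\[
\operatorname{sr}(C^*_r(\Gamma\times\mathbb Z))=
\begin{cases}1&\text{if }K_1(C^*_r(\Gamma))=0,\\ 2&\text{otherwise.}\end{cases}
\]
\end{theorem}

\begin{corollary}\label{cor:finiteindex}
The property $\operatorname{sr}(C^*_r(\,\cdot\,))=1$ does not pass to subgroups of finite index: $\operatorname{sr}(C^*_r(\Gamma_2\times\mathbb Z))=1$, but $\operatorname{sr}(C^*_r(N_2\times\mathbb Z))\ge2$.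
\end{corollary}

\subsection*{The mechanism}

If $D$ is a unital $C^*$-algebra with $K_1(D)\ne0$, then $C([0,1])\otimes D$ does not have stable rank one, for an elementary homotopy reason (Section~\ref{sec:obstruction}). Theorem~\ref{thm:dichotomy} says that for $C^*_r(\Gamma\times\mathbb Z)\cong C(\mathbb T)\otimes C^*_r(\Gamma)$ this is the only obstruction. The group $K_1$ is sensitive to passing to a subgroup of finite index: it vanishes for $C^*_r(\Gamma_n)$ but not for the algebra of the free group $N_n$. A finite kernel makes $N_n$ visible. In the extensions $G$ of $\Gamma_n\times\mathbb Z$ that we construct in Section~\ref{sec:kernels}, the summand $e_KC^*_r(G)$ is the unobstructed algebra $C(\mathbb T)\otimes C^*_r(\Gamma_n)$, while the obstruction sits in the other summand; for central kernels it has a quotient of the form $C([0,1])\otimes M_m(C^*_r(N_n))$.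

Section~\ref{sec:kernels} derives Theorems~\ref{thm:main} and~\ref{thm:kernels} from Theorem~\ref{thm:dichotomy}. The proof of Theorem~\ref{thm:dichotomy} occupies Sections~\ref{sec:twonorm}--\ref{sec:circle} and uses nothing from Section~\ref{sec:kernels}.

\section{Background}\label{sec:background}

\subsection*{Stable rank}

For a $C^*$-algebra $A$ let $A^+=A\oplus\mathbb C1$ be the algebra with a new unit adjoined. For nonunital $A$, $\operatorname{sr}(A)$ means $\operatorname{sr}(A^+)$. If $A$ is unital, then $A^+$ is isomorphic to the $C^*$-direct sum of $A$ and $\mathbb C$. A finite direct sum of unital algebras has stable rank one if and only if each summand does, so $\operatorname{sr}(A)=1$ is equivalent to $\operatorname{sr}(A^+)=1$ in all cases. We write $U(A)$ for the unitary group of a unital $A$, $U_0(A)$ for its identity component, and $\mathcal K$ for the compact operators on a separable infinite-dimensional Hilbert space. Tensor products of $C^*$-algebras are minimal. We use these theorems of Rieffel.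
\begin{enumerate}
\item[(S1)] $\operatorname{sr}(A/J)\le\operatorname{sr}(A)$ for a closed two-sided ideal $J$ \cite[Theorem~4.3]{Ri1}.
\item[(S2)] If $\operatorname{sr}(A)=1$, then $\operatorname{sr}(M_m(A))=1$ \cite[Theorem~3.3]{Ri1}.
\item[(S3)] $\operatorname{sr}(A)=1$ if and only if $\operatorname{sr}(A\otimes\mathcal K)=1$ \cite[Theorem~3.6]{Ri1}.
\item[(S4)] $\operatorname{sr}(A\rtimes\mathbb Z)\le\operatorname{sr}(A)+1$ \cite[Theorem~7.1]{Ri1}.
\item[(S5)] If $A$ is unital and $\operatorname{sr}(A)=1$, then $U(A)/U_0(A)\to K_1(A)$ is an isomorphism \cite[Theorem~2.10]{Ri2}.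
\end{enumerate}
A $C^*$-subalgebra $E$ of $D$ is \emph{hereditary} if $EDE\subset E$, and \emph{full} if it is contained in no proper closed two-sided ideal of $D$. In a simple algebra every nonzero subalgebra is full.
\begin{enumerate}
\item[(S6)] If $E$ is a full hereditary subalgebra of a separable $C^*$-algebra $D$, then $E\otimes\mathcal K\cong D\otimes\mathcal K$ \cite{Br}.
\end{enumerate}

\subsection*{$K$-theory}

For unital $D$, the group $K_1(D)$ is the direct limit of the groups $U(M_m(D))/U_0(M_m(D))$ along the maps $u\mapsto\operatorname{diag}(u,1)$, and $K_0(D)$ is the Grothendieck group of projections in matrix algebras over $D$; unitarily equivalent projections have the same class. For arbitrary $E$ one has $K_1(E)\cong K_1(E^+)$ and $K_1(E\otimes\mathcal K)\cong K_1(M_m(E))\cong K_1(E)$. A finite-dimensional algebra $\bigoplus_\sigma M_{d_\sigma}$ has $K_1=0$, since unitary groups of matrix algebras are connected, and its $K_0$ is free abelian on the classes of one minimal projection from each block. The winding number of the determinant shows that the function $\iota(\omega)=\omega$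 has nonzero class in $K_1(C(\mathbb T))$. A tracial state on $D$ induces a homomorphism $K_0(D)\to\mathbb R$ with $[1]\mapsto1$, so $[1]$ has infinite order.

\subsection*{Group algebras}

The canonical trace $\tau(x)=\langle x\delta_1,\delta_1\rangle$ is a faithful tracial state on $C^*_r(G)$. For any faithful tracial state put $\|x\|_2=\tau(x^*x)^{1/2}$. Then $\|x\|_2\le\|x\|$, and for $x=\sum_gx_g\lambda_g\in\mathbb CG$ we have $\|x\|_2^2=\sum_g|x_g|^2$.

\begin{lemma}\label{lem:contraction}
Let $D$ be a unital $C^*$-algebra with a faithful tracial state $\tau$. If $\|x\|\le1$ and $x$ is not unitary, then $\|x\|_2<1$.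
\end{lemma}

\begin{proof}
If $\|x\|_2=1$, the positive elements $1-x^*x$ and $1-xx^*$ have trace $0$, so they vanish.
\end{proof}

We use the following standard identifications.
\begin{enumerate}
\item[(G1)] $C^*_r(G_1\times G_2)\cong C^*_r(G_1)\otimes C^*_r(G_2)$. Further, $C^*_r(\mathbb Z)\cong C(\mathbb T)$ with the generator going to $\iota$, and $C(X)\otimes D\cong C(X,D)$ for compact Hausdorff $X$. For finite $K$, $C^*(K)=C^*_r(K)\cong\bigoplus_{\sigma\in\operatorname{Irr}(K)}M_{d_\sigma}$, the sum over the irreducible representations $\sigma$, of dimension $d_\sigma$.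
\item[(G2)] $C^*_r(H\rtimes\mathbb Z)\cong C^*_r(H)\rtimes\mathbb Z$.
\item[(G3)] If $H\le G$, then $\ell^2(G)$ is the direct sum of the $H$-invariant spaces $\ell^2(Hr)$ over the right cosets, each a copy of $\ell^2(H)$. Hence $x\in\mathbb CH$ has the same norm in $C^*_r(H)$ and in $C^*_r(G)$.
\end{enumerate}
For a subgroup of finite index there is also an inclusion in the opposite direction.

\begin{lemma}\label{lem:induction}
Let $G=\bigsqcup_{j=0}^{m-1}r_jH$ with $H\le G$ of finite index $m$. There is a unital $*$-homomorphism $\Theta\colon C^*_r(G)\to M_m(C^*_r(H))$ such that the $(i,j)$ entry of $\Theta(\lambda_g)$ is $\lambda_{r_i^{-1}gr_j}$ if $r_i^{-1}gr_j\in H$, and $0$ otherwise.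
\end{lemma}

\begin{proof}
Let $W\colon\ell^2(H)^m\to\ell^2(G)$ be the unitary that sends $\delta_h$ in the $j$th summand to $\delta_{r_jh}$, and put $\Theta(x)=W^*xW$. If $i$ is the index with $gr_j\in r_iH$, then $\lambda_g\delta_{r_jh}=\delta_{r_i(r_i^{-1}gr_j)h}$, which is the stated formula. By linearity and continuity $\Theta$ takes values in $M_m(C^*_r(H))$.
\end{proof}

Finally, four theorems about free groups and free products.
\begin{enumerate}
\item[(F1)] $C^*_r(G_1*G_2)$ is simple if $|G_1|\ge2$ and $|G_2|\ge3$ \cite{PS}.
\item[(F2)] If $F$ is free and $x\in\mathbb CF$ is supported on reduced words of length $k$, then $\|x\|\le(k+1)\|x\|_2$ \cite{Ha}.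
\item[(F3)] For an amalgam $G=G_1*_HG_2$ with inclusions $i_1,i_2$ of $H$, the sequence
\begin{multline*}
K_1(C^*_rH)\to K_1(C^*_rG_1)\oplus K_1(C^*_rG_2)\to K_1(C^*_rG)\\
\to K_0(C^*_rH)\xrightarrow{\ (i_{1*},-i_{2*})\ }K_0(C^*_rG_1)\oplus K_0(C^*_rG_2)
\end{multline*}
is exact \cite{Pi}.
\item[(F4)] $K_1(C^*_r(F_r))\cong\mathbb Z^r$ for the free group $F_r$ of rank $r$ \cite{PV}.
\end{enumerate}

\subsection*{The groups $\Gamma_n$ and $N_n$}

\begin{lemma}\label{lem:gamma}
Let $n\ge2$.
\begin{enumerate}
\item[(i)] $N_n$ is free of finite rank $r\ge1$ and has index $n$ in $\Gamma_n$. Hence $K_1(C^*_r(N_n))\ne0$.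
\item[(ii)] $K_1(C^*_r(\mathbb Z/n*\mathbb Z/n))=0$ and $K_1(C^*_r(\Gamma_n))=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By the Kurosh subgroup theorem, a subgroup of a free product that meets every conjugate of every factor trivially is free. The map $\varepsilon$ is injective on each factor $\langle a_i\rangle$ and $N_n$ is normal, so $N_n\cap g\langle a_i\rangle g^{-1}=g(N_n\cap\langle a_i\rangle)g^{-1}=1$. Thus $N_n$ is free. It has index $n$ in a finitely generated group, so its rank $r$ is finite, and $r\ge1$ because $1\ne a_1a_2^{-1}\in N_n$. Now apply (F4).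

(ii) Take $H=1$ in (F3). The map $K_0(\mathbb C)=\mathbb Z\to K_0(C^*_rG_1)\oplus K_0(C^*_rG_2)$ sends $1$ to $([1],-[1])$, which has infinite order, so the map is injective. Hence $K_1(C^*_r(G_1*G_2))$ is a quotient of $K_1(C^*_rG_1)\oplus K_1(C^*_rG_2)$. Since $K_1(C^*(\mathbb Z/n))=K_1(\mathbb C^n)=0$, we get the claim first for $\mathbb Z/n*\mathbb Z/n$ and then for $\mathbb Z/n*(\mathbb Z/n*\mathbb Z/n)$.
\end{proof}

By Lemma~\ref{lem:gamma}, Theorem~\ref{thm:dichotomy} applies to $\Gamma_n$ and gives
\begin{equation}\label{eq:gamman}
\operatorname{sr}(C^*_r(\Gamma_n))=1\quad\text{and}\quad\operatorname{sr}(C^*_r(\Gamma_n\times\mathbb Z))=1\qquad(n\ge2).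
\end{equation}

\section{The obstruction in $K_1$}\label{sec:obstruction}

Every lower bound in this paper comes from one observation: a straight segment between two unitaries in different components of the invertible group cannot be approximated by a path of invertibles.

\begin{lemma}\label{lem:obstruction}
If $D$ is a unital $C^*$-algebra with $K_1(D)\ne0$, then $\operatorname{sr}(C([0,1])\otimes D)\ge2$ and $\operatorname{sr}(C(\mathbb T)\otimes D)\ge2$.
\end{lemma}

\begin{proof}
Restriction to an arc exhibits the first algebra as a quotient of the second, so by (S1) it suffices to treat the first. Suppose that it has stable rank one. Choose $m$ and a unitary $v\in M_m(D)$ with nonzero class in $K_1(D)$. By (S2), $C([0,1],M_m(D))$ has stable rank one, so the element $f(s)=(1-s)1+sv$ has distance less than $1$ from some invertible $g\in C([0,1],M_m(D))$. Every element within distance less than $1$ of a unitary is invertible. Since $\|g(0)-1\|<1$ and $\|g(1)-v\|<1$, the segments from $1$ to $g(0)$ and from $g(1)$ to $v$ consist of invertibles. Together with $g$ they form a path $s\mapsto g_s$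 of invertibles from $1$ to $v$. Then $g_s|g_s|^{-1}$ is a path of unitaries from $1$ to $v$, so $[v]=0$, a contradiction.
\end{proof}

With $D=C(\mathbb T)$ the lemma gives $\operatorname{sr}(C^*_r(\mathbb Z^2))\ge2$. With $D=C^*_r(N_2)$ it gives $\operatorname{sr}(C^*_r(N_2\times\mathbb Z))\ge2$ by (G1) and Lemma~\ref{lem:gamma}(i); together with \eqref{eq:gamman} this proves Corollary~\ref{cor:finiteindex}.

\section{Extensions with finite kernel}\label{sec:kernels}

In this section we assume Theorem~\ref{thm:dichotomy}, in the form \eqref{eq:gamman}, and prove Theorems~\ref{thm:main} and~\ref{thm:kernels}.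

\subsection*{The summand $C^*_r(Q)$ and the positive results}

\begin{proof}[Proof of Theorem~\ref{thm:kernels}(c)]
The element $e_K=|K|^{-1}\sum_{k\in K}\lambda_k$ is a projection, and it is central in $C^*_r(G)$ because conjugation by $g\in G$ permutes $K$. Its range consists of the $\ell^2$-functions that are constant on the cosets of $K$. The vectors $|K|^{-1/2}1_{gK}$ form an orthonormal basis of this range, indexed by $Q$, on which $G$ acts through the left regular representation of $Q$. The algebra $e_KC^*_r(G)$ acts faithfully on $e_K\ell^2(G)$ and is the closed span of the operators $e_K\lambda_g$, so $e_KC^*_r(G)\cong C^*_r(Q)$. Thus $C^*_r(Q)$ is a direct summand, hence a quotient, of $C^*_r(G)$, and (S1) applies.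
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:kernels}(b)]
Let $g\in G$. Since $\operatorname{Out}(K)=1$, conjugation by $g$ agrees on $K$ with conjugation by some $k\in K$, so $k^{-1}g$ lies in the centralizer $C_G(K)$. Hence $G=K\cdot C_G(K)$. Also $K\cap C_G(K)=Z(K)=1$, and the two subgroups commute, so $G=K\times C_G(K)$ with $C_G(K)\cong G/K\cong Q$. By (G1), $C^*_r(G)\cong\bigoplus_\sigma M_{d_\sigma}(C^*_r(Q))$, which has stable rank one by (S2).
\end{proof}

This argument uses $Z(K)=1$ and $\operatorname{Out}(K)=1$ at separate points, which suggests two ways to build a counterexample: twist by a central element, or act by an outer automorphism.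

\subsection*{Twisting by a central element}

\begin{example}\label{ex:two}
Let $G$ be the group of Theorem~\ref{thm:main}. The central projections $(1\pm\lambda_z)/2$ split $C^*_r(G)$ into two summands. In the first, $z=1$ and $t$ commutes with every $a_i$; this is $C^*_r(Q)\cong C(\mathbb T)\otimes C^*_r(\Gamma_2)$. In the second, $z=-1$ and $t$ anticommutes with every $a_i$. Then each $a_i$ exchanges the spectral subspaces of $t$ near $\omega$ and near $-\omega$, and only the words of even length, which form $N_2$, preserve them.

The group $N_2$ is generated by the products $a_ia_j=(a_1a_i)^{-1}(a_1a_j)$, hence by $a_1a_2$ and $a_1a_3$; these do not commute, so $N_2$ is free of rank $2$. Let $I\subset\mathbb T$ be a nondegenerate closed arc with $I\cap(-I)=\emptyset$ and let $D=C^*_r(N_2)$. Consider the unitaries in $M_2(C(I,D))$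
\[
z\mapsto-1,\qquad
t\mapsto\begin{pmatrix}\iota&0\\0&-\iota\end{pmatrix},\qquad
a_i\mapsto\begin{pmatrix}0&\lambda_{a_ia_1}\\ \lambda_{a_1a_i}&0\end{pmatrix}.
\]
The image of $a_i$ has square $1$, because $(a_ia_1)(a_1a_i)=1$, and it anticommutes with the image of $t$. So the relations of $G$ hold. These unitaries generate $M_2(C(I,D))$. Indeed, $t^2\mapsto\iota^2\cdot1$ and $\iota^2$ is injective on $I$, so we obtain $C(I)\cdot1$ by the Stone--Weierstrass theorem. Multiplying the image of $t$ by $\bar\iota$ gives $\operatorname{diag}(1,-1)$, which together with the flip matrix, the image of $a_1$, generates the constant scalar matrices. The lower left entries of the images of $a_2$ and $a_3$ then generate $D$. The proof of Proposition~\ref{prop:central} shows that this representation of $G$ extends to $C^*_r(G)$. Thus $C(I)\otimes M_2(C^*_r(N_2))$ is a quotient of $C^*_r(G)$, and Lemma~\ref{lem:obstruction} applies to it.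
\end{example}

Now let $K$ be a finite group and $z\in Z(K)$ an element of prime order $p$. Let $\langle t\rangle$ be infinite cyclic, and let $\alpha$ be the automorphism of $K\times\langle t\rangle$ with $\alpha|_K=\mathrm{id}$ and $\alpha(t)=tz$. It is well defined because $z$ is central, and $\alpha^j(t)=tz^j$, so $\alpha$ has order $p$. Let $w\in\Gamma_p$ act by $\alpha^{\varepsilon(w)}$ and put
\[
G=(K\times\langle t\rangle)\rtimes\Gamma_p .
\]
Thus $K$ commutes with $t$ and with $\Gamma_p$, and $wtw^{-1}=tz^{\varepsilon(w)}$ for $w\in\Gamma_p$.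

\begin{proposition}\label{prop:central}
The subgroup $K$ is normal in $G$, $G/K\cong\Gamma_p\times\mathbb Z$, and $\operatorname{sr}(C^*_r(G))=2$.
\end{proposition}

\begin{proof}
The group $G$ is generated by $K$, $t$ and $\Gamma_p$, and each of these normalizes $K$. Modulo $K$ the action of $\Gamma_p$ on $\langle t\rangle$ is trivial, so $G/K\cong\Gamma_p\times\mathbb Z$.

\emph{Lower bound.} Write $N=N_p$ and $a=a_1$. Since $N$ acts trivially on $K\times\langle t\rangle$, the subgroup $G_0=K\times\langle t\rangle\times N$ is a direct product. It has index $p$, with coset representatives $r_j=a^j$, $0\le j<p$. By Schur's lemma $z$ acts as a scalar in each irreducible representation of $K$, and since $z\ne1$ and the regular representation is faithful, there is $\pi\in\operatorname{Irr}(K)$, of dimension $d$, with $\pi(z)=\zeta1$ and $\zeta\ne1$. As $p$ is prime, $\zeta$ is a primitive $p$th root of unity. Let $I\subset\mathbb T$ be a nondegenerate closed arc of length less than $2\pi/p$, so that the arcs $\zeta^{-j}I$, $0\le j<p$, are pairwise disjoint; let $Y$ be their union.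

By (G1), $C^*_r(G_0)\cong C^*(K)\otimes C(\mathbb T)\otimes C^*_r(N)$. Apply $\pi$ to the first factor and restriction to $I$ to the second, and compose with the map $\Theta$ of Lemma~\ref{lem:induction}. This gives a unital $*$-homomorphism
\[
\Psi\colon C^*_r(G)\to M_p\otimes M_d\otimes C(I)\otimes C^*_r(N).
\]
Let $e_{ij}$, $i,j\in\mathbb Z/p$, be the matrix units of $M_p$. For $g\in G_0$ the element $a^{-i}ga^j$ lies in $G_0$ only for $i=j$. We have $a^{-j}ka^j=k$ for $k\in K$ and $a^{-j}ta^j=tz^{-j}$. The element $a^{-i}aa^j$ lies in $G_0$ only for $i\equiv j+1$, and then it equals $1$. Hence, for $k\in K$ and $w\in N$,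
\begin{align*}
\Psi(\lambda_k)&=1\otimes\pi(k)\otimes1\otimes1, &
\Psi(\lambda_t)&=\textstyle\sum_je_{jj}\otimes1\otimes\zeta^{-j}\iota\otimes1,\\
\Psi(\lambda_a)&=\textstyle\sum_je_{j+1,j}\otimes1\otimes1\otimes1, &
\Psi(\lambda_w)&=\textstyle\sum_je_{jj}\otimes1\otimes1\otimes\lambda_{a^{-j}wa^j}.
\end{align*}
For $K=\mathbb Z/2$ the map $\Psi$ is the representation of Example~\ref{ex:two}.

We show that $\Psi$ is onto. The unitary $\Psi(\lambda_t)$ has spectrum $Y$, and for $f\in C(Y)$ the $j$th diagonal entry of $f(\Psi(\lambda_t))$ is the function $\omega\mapsto f(\zeta^{-j}\omega)$ on $I$. Given $f_0\in C(I)$, let $f$ equal $f_0$ on $I$ and $0$ on the other arcs; $f$ is continuous because the arcs are disjoint. So the range of $\Psi$ contains $e_{00}\otimes1\otimes f_0\otimes1$. Taking $f_0=1$ and multiplying on both sides by powers of $\Psi(\lambda_a)$, we obtain all $e_{ij}\otimes1\otimes1\otimes1$. The matrices $\pi(k)$ span $M_d$ because $\pi$ is irreducible, and $(e_{00}\otimes1\otimes1\otimes1)\Psi(\lambda_w)=e_{00}\otimes1\otimes1\otimes\lambda_w$. Products of these elements give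 all $e_{ij}\otimes\pi(k)\otimes f_0\otimes\lambda_w$, which span a dense subspace. The range of a $*$-homomorphism is closed, so $\Psi$ is onto.

Thus $C(I)\otimes M_{pd}(C^*_r(N))$ is a quotient of $C^*_r(G)$. Since $K_1(M_{pd}(C^*_r(N)))\cong K_1(C^*_r(N))\ne0$ by Lemma~\ref{lem:gamma}(i), Lemma~\ref{lem:obstruction} and (S1) give $\operatorname{sr}(C^*_r(G))\ge2$.

\emph{Upper bound.} From $wtw^{-1}=tz^{\varepsilon(w)}$ we get $t^{-1}wt=z^{\varepsilon(w)}w$ and $twt^{-1}=z^{-\varepsilon(w)}w$. So $t$ normalizes $K\times\Gamma_p$, and $G=(K\times\Gamma_p)\rtimes\langle t\rangle$. The algebra $C^*_r(K\times\Gamma_p)\cong\bigoplus_\sigma M_{d_\sigma}(C^*_r(\Gamma_p))$ has stable rank one by \eqref{eq:gamman} and (S2). By (G2) and (S4), $\operatorname{sr}(C^*_r(G))\le2$.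
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, and of Theorem~\ref{thm:kernels}(a) for $Z(K)\ne1$]
A nontrivial finite center contains an element $z$ of prime order $p$. Proposition~\ref{prop:central} and \eqref{eq:gamman} give the extension required in Theorem~\ref{thm:kernels}(a), with $n=p$. For $K=\langle z\rangle\cong\mathbb Z/2$ the standard presentation of the semidirect product $(K\times\langle t\rangle)\rtimes\Gamma_2$ is the one in Theorem~\ref{thm:main}.
\end{proof}

\subsection*{Acting by an automorphism that moves a conjugacy class}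

An automorphism that is not class-preserving permutes the matrix blocks of $C^*(K)$ nontrivially. Two projections that are inequivalent in $C^*(K)$ then become equivalent in the algebra of the extension, and the sequence (F3) converts this into a nonzero class in $K_1$.

\begin{proof}[Proof of Theorem~\ref{thm:kernels}(a) in the second case]
Let $\varphi\in\operatorname{Aut}(K)$ be not class-preserving and let $n$ be its order, so $n\ge2$. Let $\Gamma_n$ act on $K$ with each $a_i$ acting by $\varphi$. Put $G'=K\rtimes\Gamma_n$ and $G=G'\times\mathbb Z=K\rtimes Q$, where $Q=\Gamma_n\times\mathbb Z$ and $\mathbb Z$ acts trivially. Then $\operatorname{sr}(C^*_r(Q))=1$ by \eqref{eq:gamman}. Since $C^*_r(G)\cong C(\mathbb T)\otimes C^*_r(G')$, Lemma~\ref{lem:obstruction} reduces the claim to $K_1(C^*_r(G'))\ne0$.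

Let $L_i=K\rtimes\langle a_i\rangle$ and $G_2=L_2*_KL_3$. Both $G'$ and $L_1*_KG_2$ are generated by $K,a_1,a_2,a_3$ subject to the relations of $K$ and $a_i^n=1$, $a_ika_i^{-1}=\varphi(k)$. So $G'=L_1*_KG_2$.

Choose $k$ with $\varphi(k)$ not conjugate to $k$. Irreducible characters separate conjugacy classes, so $\pi\circ\varphi\not\cong\pi$ for some $\pi\in\operatorname{Irr}(K)$. Let $e\in C^*(K)$ be a minimal projection in the block of $\pi$, and let $e'$ be its image under the automorphism of $C^*(K)$ induced by $\varphi$. Then $e'$ is a minimal projection. It lies in the block of the $\sigma\in\operatorname{Irr}(K)$ with $\sigma(e')=(\sigma\circ\varphi)(e)\ne0$, that is, with $\sigma\circ\varphi\cong\pi$, and this excludes $\sigma\cong\pi$. Hence $x=[e]-[e']\ne0$ in $K_0(C^*(K))$. On the other hand $e'=\lambda_{a_1}e\lambda_{a_1}^*$ in $C^*(L_1)$ and $e'=\lambda_{a_2}e\lambda_{a_2}^*$ in $C^*_r(G_2)$, so $x$ maps to $0$ in both $K_0(C^*(L_1))$ and $K_0(C^*_r(G_2))$. By exactness of (F3) at $K_0(C^*(K))$, the nonzero element $x$ lies in the image of $K_1(C^*_r(G'))$. So this group is nonzero.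

For $K=\mathbb Z/3$, inversion has order $2$ and is not class-preserving, which gives the example.
\end{proof}

\begin{remark}
For $K=\mathbb Z/3$ the group $N_2$ can again be seen directly. Apply Lemma~\ref{lem:induction} to $K\times N_2\le G'$ with representatives $1,a_1$, and then a nontrivial character $\chi$ of $K$. This sends $k$ to $\operatorname{diag}(\chi(k),\overline{\chi(k)})$ and $a_i$ to the matrix in Example~\ref{ex:two}, so it maps $C^*_r(G')$ onto $M_2(C^*_r(N_2))$.
\end{remark}

\section{Distance to the invertibles and the $2$-norm}\label{sec:twonorm}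

We turn to Theorem~\ref{thm:dichotomy}. In this section $\Gamma=H_1*H_2*H_3$ is as in that theorem and $D=C^*_r(\Gamma)$. For an element $b$ of a unital $C^*$-algebra $A$ write $\operatorname{dist}(b,GL(A))$ for its distance to the invertibles. The bound $\operatorname{dist}(b,GL(A))\le\|b\|$ is trivial, since small multiples of $1$ are invertible. The aim is to replace the operator norm by the $2$-norm, uniformly in a parameter.

\begin{proposition}\label{prop:twonorm}
For every nonempty compact Hausdorff space $J$ and every $b\in C(J,D)$,
\[
\operatorname{dist}\big(b,GL(C(J,D))\big)\le\sup_{\omega\in J}\|b(\omega)\|_2 .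
\]
\end{proposition}

The distance from $x$ to the invertibles is at most the spectral radius $r(x)=\lim\|x^n\|^{1/n}$, because $x-\mu$ is invertible for $\mu>r(x)$. The spectral radius itself may be too large: if $a\in\Gamma$ has order two, the projection $(1+\lambda_a)/2$ has spectral radius $1$ and $2$-norm $1/\sqrt2$. But the distance to the invertibles does not change when $x$ is replaced by $\lambda_gx\lambda_h$, while the spectral radius does. We choose $g,h$ so that no two products in the expansion of $(\lambda_gx\lambda_h)^n$ coincide; then the $2$-norm of the $n$th power is exactly $\|x\|_2^n$ (Lemma~\ref{lem:semigroup}). A rapid decay inequality passes from the $2$-norm to the operator norm at a cost polynomial in $n$, which disappears under the $n$th root (Lemma~\ref{lem:rd}).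

The group $\Gamma$ is finitely generated, since it has a finitely generated subgroup of finite index. Fix a finite symmetric generating set and let $\ell$ be the word length.

\begin{lemma}[Rapid decay]\label{lem:rd}
There is a constant $c_0$ such that $\|x\|\le c_0(1+L)^2\|x\|_2$ for all $L\ge0$ and all $x\in\mathbb C\Gamma$ supported in $\{\ell\le L\}$.
\end{lemma}

\begin{proof}
Let $F\le\Gamma$ be free of finite rank and finite index, $\Gamma=\bigsqcup_{j=1}^mFr_j$ with $r_1=1$, and let $\ell_F$ be the word length of $F$ in a basis. We first compare $\ell_F$ with $\ell$. Let $w=s_1\cdots s_l\in F$ with generators $s_i$ of $\Gamma$ and $l=\ell(w)$, and let $\rho_i\in\{r_1,\dots,r_m\}$ represent the coset $Fs_1\cdots s_i$, so $\rho_0=\rho_l=1$. Then $F\rho_{i-1}s_i=F\rho_i$, so $\rho_{i-1}s_i\rho_i^{-1}\in F$, and $w=\prod_{i=1}^l\rho_{i-1}s_i\rho_i^{-1}$. The factors come from the finite set of elements of $F$ of the form $r_jsr_{j'}^{-1}$ with $s$ a generator. If $c\in\mathbb N$ bounds $\ell_F$ on this set, then $\ell_F(w)\le c\,\ell(w)$.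

Write $x=\sum_jx_j\lambda_{r_j}$ with $x_j\in\mathbb CF$; then $\|x\|_2^2=\sum_j\|x_j\|_2^2$. With $R=\max_j\ell(r_j)$, each $w$ in the support of $x_j$ has $\ell(w)\le L+R$, so $\ell_F(w)\le M$, the integer part of $c(L+R)$. Let $x_j^{(i)}$ be the part of $x_j$ on words with $\ell_F=i$. By (G3), (F2) and the Cauchy--Schwarz inequality,
\[
\|x_j\|\le\sum_{i=0}^M(i+1)\|x_j^{(i)}\|_2\le\Big(\sum_{i=0}^M(i+1)^2\Big)^{1/2}\|x_j\|_2\le(M+1)^2\|x_j\|_2 .
\]
Hence $\|x\|\le(M+1)^2\sum_j\|x_j\|_2\le\sqrt m\,(M+1)^2\|x\|_2$. Since $M+1\le(1+c+cR)(1+L)$, we can take $c_0=\sqrt m\,(1+c+cR)^2$.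
\end{proof}

The second lemma uses normal forms. A \emph{letter} is a nontrivial element of one of the factors $H_i$. Each $x\in\Gamma$ is uniquely a product $x_1\cdots x_k$ of letters with neighbors in different factors, and $|x|=k$ is its syllable length; $|x^{-1}|=|x|$ and $|xy|\le|x|+|y|$. Let $x=x_1\cdots x_k$ and $y=y_1\cdots y_l$ be normal forms, and let $j\le\min(k,l)$, the \emph{number of cancellations}, be maximal with $y_i=x_{k+1-i}^{-1}$ for all $i\le j$. Then $xy=x_1\cdots x_{k-j}\,y_{j+1}\cdots y_l$, and this is a normal form except that $x_{k-j}$ and $y_{j+1}$ may merge into one letter. So the normal form of $xy$ begins with the first $k-j-1$ letters of $x$ and ends with the last $l-j-1$ letters of $y$, whenever these numbers are positive.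

\begin{lemma}[Free semigroups]\label{lem:semigroup}
For every finite nonempty $S\subset\Gamma$ there are $g,h\in\Gamma$ such that for all $n\ge1$ the map $S^n\to\Gamma$, $(s_1,\dots,s_n)\mapsto gs_1h\,gs_2h\cdots gs_nh$, is injective.
\end{lemma}

\begin{proof}
We use a ping-pong argument on the set $X$ of elements whose normal form begins with a letter from $H_1$. Fix letters $a\in H_1$, $b\in H_2$, $c\in H_3$, let $m=\max_{s\in S}|s|$, and put
\[
h=(ab)^{2m+1}c,\qquad g=(ac)^{3m+2},
\]
so $|h|=4m+3$ and $|g|=6m+4$. The single letter $c$ marks the end of $h$. The word $g$ has no letter from $H_2$, so its cancellation against a word stops before the first such letter.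

(1) \emph{For $s\in S$, the normal form of $sh$ ends with the last $3m+2$ letters of $h$.} There are at most $m$ cancellations in $sh$, and $|h|-m-1=3m+2$. In particular $sh$ ends with $bc$, so for $x\in X$ the normal form of $shx$ is that of $sh$ followed by that of $x$. Also $3m+3\le|sh|\le5m+3$.

(2) \emph{If $s\ne s'$ in $S$, then $shX\cap s'hX=\emptyset$.} Suppose $shx=s'hx'$ with $x,x'\in X$ and, say, $|sh|\le|s'h|$. By (1) the normal form of $sh$ is a prefix of that of $s'h$. Put $d=|s'h|-|sh|$. Then $d\le2m$ by (1), and $d\ge1$ because $sh\ne s'h$. The last letter $c$ of $sh$ is the $(d+1)$st letter from the end of $s'h$. Since $d+1\le3m+2$, it is by (1) also the $(d+1)$st letter from the end of $h$, which is $a$ or $b$ because $d\ge1$. This is a contradiction.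

(3) \emph{For $s\in S$, $gshX\subset X$.} Let $y=shx$ with $x\in X$. By (1) the letter of $y$ at position $|sh|-1$ is $b\in H_2$, which is not the inverse of a letter of $g$. So the number $j$ of cancellations in $gy$ is at most $|sh|-2\le5m+1$, and $|g|-j-1\ge m+2\ge1$. Hence the normal form of $gy$ begins with $a$.

Put $\gamma_s=gsh$. By (2) and (3) the sets $\gamma_sX$, $s\in S$, are pairwise disjoint subsets of $X$. Suppose that two different $n$-tuples $(s_i)$ and $(s'_i)$ give the same product, and let $i$ be the first index where they differ. Canceling on the left gives $\gamma_{s_i}\cdots\gamma_{s_n}=\gamma_{s'_i}\cdots\gamma_{s'_n}$. Multiplying on the right by $a\in X$ produces an element of $\gamma_{s_i}X\cap\gamma_{s'_i}X=\emptyset$, which is absurd.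
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:twonorm}]
Let $\rho=\sup_J\|b(\omega)\|_2$ and $\delta>0$. By a partition of unity argument and the density of $\mathbb C\Gamma$ in $D$, there are a finite nonempty $S\subset\Gamma$ and $f_s\in C(J)$ such that $f=\sum_{s\in S}f_s\lambda_s$ satisfies $\|f-b\|<\delta$. Then $\|f(\omega)\|_2\le\rho+\delta$ for all $\omega$. Take $g,h$ from Lemma~\ref{lem:semigroup}. They depend on $S$ only, not on $\omega$, and this is why the parameter costs nothing. Put $x=\lambda_gf\lambda_h=\sum_sf_s\lambda_{gsh}$. In the expansion of $x(\omega)^n$ the group elements $gs_1h\cdots gs_nh$ are pairwise distinct, so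
\[
\|x(\omega)^n\|_2^2=\sum_{s_1,\dots,s_n\in S}|f_{s_1}(\omega)|^2\cdots|f_{s_n}(\omega)|^2=\|f(\omega)\|_2^{2n}.
\]
Moreover $x(\omega)^n$ is supported in $\{\ell\le nR\}$ with $R=\max_{s\in S}\ell(gsh)$. By Lemma~\ref{lem:rd}, $\|x^n\|\le c_0(1+nR)^2(\rho+\delta)^n$, so the spectral radius of $x$ in $C(J,D)$ is at most $\rho+\delta$. With $\mu=\rho+2\delta$ the element $x-\mu$ is invertible, and so is
\[
\lambda_g^{-1}(x-\mu)\lambda_h^{-1}=f-\mu\lambda_g^{-1}\lambda_h^{-1},
\]
which lies within $\delta+\mu=\rho+3\delta$ of $b$. Let $\delta\to0$.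
\end{proof}

\section{Phases}\label{sec:phases}

Proposition~\ref{prop:twonorm} bounds the distance to the invertibles but does not make it zero. Two more steps are needed: a way to improve the bound ``less than $1$'' for contractions to ``zero'' for all elements, and a way to glue approximations obtained on different parts of the circle. Both follow from a description of the distance to the invertibles in terms of the polar decomposition.

Let $A$ be a unital $C^*$-algebra, $a\in A$, $k=|a|=(a^*a)^{1/2}$ and $\mu>0$. Let $\kappa_\mu(r)=(r-\mu)_+/r$ for $r>0$ and $\kappa_\mu(0)=0$; this is a continuous function on $[0,\infty)$. We call a unitary $u\in A$ a \emph{phase of $a$ above $\mu$} if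
\begin{equation}\label{eq:phase}
u\,(k-\mu)_+=a\,\kappa_\mu(k).
\end{equation}
If $a$ is invertible, $ak^{-1}$ is a phase above every $\mu$. If $A=C(J,D)$, then $u$ is a phase of $a$ above $\mu$ if and only if $u(\omega)$ is a phase of $a(\omega)$ above $\mu$ for every $\omega$, because evaluation at $\omega$ commutes with the continuous functional calculus.

To explain the name, represent $A$ faithfully and unitally on a Hilbert space $\mathcal H$ and let $a=vk$ be the polar decomposition in $B(\mathcal H)$: $v$ is the partial isometry with $v^*v=1_{(0,\infty)}(k)$. Usually $v\notin A$, but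
\begin{equation}\label{eq:vphi}
v\,\phi(k)=a\,\phi_1(k)\in A\quad\text{if }\phi(r)=r\phi_1(r)\text{ with }\phi_1\text{ continuous on }[0,\infty).
\end{equation}
Let $E_\mu=1_{(\mu,\infty)}(k)$, so $v^*vE_\mu=E_\mu$. By \eqref{eq:vphi} the right side of \eqref{eq:phase} is $v(k-\mu)_+$. The range of $(k-\mu)_+$ is dense in $E_\mu\mathcal H$, so \eqref{eq:phase} is equivalent to
\begin{equation}\label{eq:phaseE}
uE_\mu=vE_\mu .
\end{equation}

\begin{lemma}[Pedersen, R{\o}rdam]\label{lem:phase}
Let $A$ be a unital $C^*$-algebra, $a\in A$ and $\mu>0$.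
\begin{enumerate}
\item[(i)] If $\operatorname{dist}(a,GL(A))<\mu$, then $a$ has a phase above $\mu$.
\item[(ii)] If $a$ has a phase above $\mu$, then $\operatorname{dist}(a,GL(A))\le\mu$.
\end{enumerate}
\end{lemma}

\begin{proof}
(ii) For $\eta>0$ the element $u((k-\mu)_++\eta)$ is invertible. It lies within $\eta$ of $v(k-\mu)_+$, and $\|vk-v(k-\mu)_+\|\le\|\min(k,\mu)\|\le\mu$.

(i) Choose $0<\mu_0<\mu$ and $b\in GL(A)$ with $\|a-b\|<\mu_0$, and put $E=E_{\mu_0}$.

\emph{Step 1: an invertible $c\in A$ with $cE=vE$.} We first divide out the large part of $k$. Let $k_0=\max(k,\mu_0)\in GL(A)$, $w=ak_0^{-1}$, $b'=bk_0^{-1}$ and $d=w-b'$. Then $w=v\,kk_0^{-1}$ is a contraction, $\|d\|\le\|a-b\|\mu_0^{-1}<1$, and $kk_0^{-1}E=E$ gives $wE=vE$ and $w^*wE=E$. The last identity lets us write the error on $E\mathcal H$ as a left multiple of $w$: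
\[
b'E=wE-dE=wE-dw^*wE=(1-dw^*)wE .
\]
Since $\|dw^*\|<1$, the element $c=(1-dw^*)^{-1}b'$ is invertible in $A$, and $cE=wE=vE$.

\emph{Step 2: removing the corner.} The operator $c$ maps $E\mathcal H$ isometrically onto $vE\mathcal H$, but it need not map $(1-E)\mathcal H$ into the orthogonal complement of $vE\mathcal H$, so its unitary part need not agree with $v$ on $E\mathcal H$. One would like to subtract the corner $vEv^*c(1-E)$, but $E$ is not in $A$. We replace $E$ by a continuous function of $k$, at the price of passing from $\mu_0$ to $\mu$. Let $\theta\colon[0,\infty)\to[0,1]$ be continuous, $0$ on $[0,\mu_0]$ and $1$ on $[\mu,\infty)$, and write $\theta$ for $\theta(k)$. Then $\theta=\theta E$, $\theta E_\mu=E_\mu$ and $v^*v\theta=\theta$. By \eqref{eq:vphi}, $v\theta$ and $v\theta v^*=(v\theta^{1/2})(v\theta^{1/2})^*$ lie in $A$. Put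
\[
c'=(1-v\theta v^*)c+v\theta\in A .
\]
Since $v\theta=v\theta v^*vE=v\theta v^*cE$, we have
\[
c'=c-v\theta v^*c(1-E)=(1-\nu)c,\qquad\nu=v\theta v^*c(1-E)c^{-1}.
\]
From $c^{-1}vE=E$ we get $(1-E)c^{-1}v\theta=(1-E)E\theta=0$, so $\nu^2=0$. Also $\nu=1-c'c^{-1}\in A$. Hence $1-\nu$ has inverse $1+\nu\in A$, and $c'\in GL(A)$. The displayed formula gives $c'E=cE=vE$, so $c'E_\mu=vE_\mu$. Let $F=vE_\mu v^*$. Then $Fv\theta=vE_\mu\theta=vE_\mu$, so $F(1-v\theta v^*)=0$ and $Fc'=vE_\mu$. Taking adjoints, $c'^*F=E_\mu v^*$.

\emph{Step 3: the unitary part of $c'$.} Since $vE_\mu=FvE_\mu$,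
\[
c'^*c'E_\mu=c'^*vE_\mu=c'^*FvE_\mu=E_\mu v^*vE_\mu=E_\mu .
\]
So $c'^*c'$ is the identity on $E_\mu\mathcal H$, and approximation by polynomials gives $|c'|^{-1}E_\mu=E_\mu$. The unitary $u=c'|c'|^{-1}\in A$ satisfies $uE_\mu=c'E_\mu=vE_\mu$, which is \eqref{eq:phaseE}.
\end{proof}

If $d=\operatorname{dist}(a,GL(A))>0$, then $a/d$ has distance $1$ from the invertibles, but its norm may exceed $1$. Truncating $|a|/d$ at $1$ repairs this without changing the polar part.

\begin{lemma}\label{lem:normalize}
If $A$ is unital and $\operatorname{sr}(A)\ne1$, there is $b\in A$ with $\|b\|\le1$ and $\operatorname{dist}(b,GL(A))\ge1$.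
\end{lemma}

\begin{proof}
Choose $a=vk$ with $d=\operatorname{dist}(a,GL(A))>0$. Let $\psi(r)=\min(r/d,1)=r\min(1/d,1/r)$ and $b=v\psi(k)$, which lies in $A$ by \eqref{eq:vphi}. Then $\|b\|\le1$ and $b^*b=\psi(k)v^*v\psi(k)=\psi(k)^2$, so $|b|=\psi(k)$. Since $\psi(r)>0$ exactly when $r>0$, we have $1_{(0,\infty)}(|b|)=v^*v$, so $v$ is also the polar part of $b$. Suppose $\operatorname{dist}(b,GL(A))<\mu$ with $0<\mu<1$. By Lemma~\ref{lem:phase}(i) and \eqref{eq:phaseE} there is a unitary $u\in A$ with $uE=vE$ for $E=1_{(\mu,\infty)}(\psi(k))$. But $\psi(r)>\mu$ if and only if $r>\mu d$, so $E=1_{(\mu d,\infty)}(k)$ and $u$ is a phase of $a$ above $\mu d$. Lemma~\ref{lem:phase}(ii) gives $d\le\mu d$, a contradiction.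
\end{proof}

\section{Gluing over the circle}\label{sec:circle}

The rest of the proof uses only a few properties of $C^*_r(\Gamma)$, which we isolate.

\begin{proposition}\label{prop:circle}
Let $D$ be a separable simple unital $C^*$-algebra with a faithful tracial state, such that the inequality of Proposition~\ref{prop:twonorm} holds for every nonempty closed $J\subset\mathbb T$ and every $b\in C(J,D)$.
\begin{enumerate}
\item[(i)] $\operatorname{sr}(D)=1$.
\item[(ii)] If $K_1(D)=0$, then $\operatorname{sr}(C(\mathbb T,D))=1$.
\end{enumerate}
\end{proposition}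

\begin{proof}[Proof of (i)]
Otherwise Lemma~\ref{lem:normalize} gives $b\in D$ with $\|b\|\le1$ and $\operatorname{dist}(b,GL(D))\ge1$. This $b$ is not unitary, so $\|b\|_2<1$ by Lemma~\ref{lem:contraction}. The inequality for $J$ a point gives $\operatorname{dist}(b,GL(D))<1$, a contradiction.
\end{proof}

This argument breaks down for $C(\mathbb T,D)$: a contraction $b$ that is not unitary may still be unitary at some points $\omega$, and then $\sup_\omega\|b(\omega)\|_2=1$. The segment $f(s)=(1-s)1+sv$ in the proof of Lemma~\ref{lem:obstruction} is of this kind. The remedy is to cut the circle into a part $I$, around the unitary points, where $b$ is invertible and has the phase $w=b|b|^{-1}$, and a part $J$ where the $2$-norm is below $1$ and Lemma~\ref{lem:phase} provides a phase $u$ above some $\mu<1$. At a common boundary point $\omega_0$ the two phases may differ, and we must join them through phases of $b(\omega_0)$.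

The algebra $D=\mathbb C$ satisfies all hypotheses and shows what happens. There a phase of $b(\omega_0)$ above $\mu$ is a number of modulus one, which must equal $b(\omega_0)/|b(\omega_0)|$ if $|b(\omega_0)|>\mu$ and is arbitrary if $|b(\omega_0)|\le\mu$. In the first case $u(\omega_0)=w(\omega_0)$. In the second case we join them in the connected group $U(\mathbb C)=\mathbb T$. For general $D$ both cases occur at once: the two phases agree on the support of $e=(|b(\omega_0)|-\mu)_+$ and are unrelated on its complement. So connectedness of $U(D)$ is not enough. We need it for the algebra of elements that annihilate $e$, and simplicity lets us transfer the stable rank and $K_1$ from $D$ to that algebra.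

\begin{lemma}\label{lem:connect}
Let $D$ be separable, simple and unital with $\operatorname{sr}(D)=1$ and $K_1(D)=0$. Let $e=e^*\in D$ and let $y\in U(D)$ satisfy $ye=e$. Then there is a continuous path $(y_s)_{s\in[0,1]}$ in $U(D)$ with $y_0=1$, $y_1=y$ and $y_se=e$ for all $s$.
\end{lemma}

\begin{proof}
Let $E=\{x\in D:xe=ex=0\}$. This is a closed $*$-subalgebra with $EDE\subset E$, so it is hereditary. From $ye=e$ we get $y^*e=y^*ye=e$, and taking adjoints, $ey=e$. So $x=y-1\in E$. If $E=0$, then $y=1$ and there is nothing to prove. Otherwise $E$ is full, so $E\otimes\mathcal K\cong D\otimes\mathcal K$ by (S6). Hence $K_1(E^+)\cong K_1(E)\cong K_1(D)=0$, and (S3), applied to $D$ and then to $E$, gives $\operatorname{sr}(E^+)=1$. By (S5), $U(E^+)$ is connected, hence path connected.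

Let $1^+$ be the adjoined unit. Since $y$ is unitary, $x+x^*+x^*x=0=x+x^*+xx^*$ in $E$, so $1^++x$ is unitary in $E^+$. Join $1^+$ to $1^++x$ by a path $\tilde y_s$ in $U(E^+)$. Let $\chi\colon E^+\to\mathbb C$ be the character with kernel $E$. Then $\overline{\chi(\tilde y_s)}\,\tilde y_s$ is a path of unitaries in $1^++E$ with the same endpoints. Its image $y_s$ under the unital $*$-homomorphism $E^+\to D$, $x'+\beta1^+\mapsto x'+\beta1$, is a path of unitaries in $1+E$ from $1$ to $y$, and $y_s-1\in E$ gives $y_se=e$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:circle}(ii)]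
Suppose not, and let $b\in C(\mathbb T,D)$ be as in Lemma~\ref{lem:normalize}.

\emph{Cutting the circle.} Let $V$ be the closed set of $\omega$ with $b(\omega)$ unitary and $O$ the open set of $\omega$ with $b(\omega)$ invertible. Then $V\subset O$, and $O\ne\mathbb T$, since a pointwise invertible function is invertible in $C(\mathbb T,D)$ by continuity of inversion. Cover the compact set $V$ by finitely many open arcs whose closures lie in $O$, and let $I$ be the union of the closures. Then $V\subset\operatorname{int}I$, $I\subset O$, and $I$ is a finite, possibly empty, disjoint union of nondegenerate closed arcs. Let $J=\mathbb T\setminus\operatorname{int}I$. It is closed and nonempty, and $I\cap J$ is the finite set of endpoints of the arcs of $I$.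

\emph{Phases on the two parts.} On $J$ no $b(\omega)$ is unitary, so $\|b(\omega)\|_2<1$ by Lemma~\ref{lem:contraction}, and $\sup_J\|b(\omega)\|_2<1$ by compactness. By hypothesis there is $\mu\in(0,1)$ with $\operatorname{dist}(b|_J,GL(C(J,D)))<\mu$. Lemma~\ref{lem:phase}(i) gives a phase $u\in C(J,D)$ of $b|_J$ above $\mu$. On $I$ the continuous function $w(\omega)=b(\omega)|b(\omega)|^{-1}$ is a phase of $b|_I$ above $\mu$.

\emph{Joining at an endpoint.} Let $\omega_0\in I\cap J$ and $e=(|b(\omega_0)|-\mu)_+$. By \eqref{eq:phase}, $u(\omega_0)e=w(\omega_0)e$, so $y=w(\omega_0)^*u(\omega_0)$ satisfies $ye=e$. Part (i) and $K_1(D)=0$ allow us to apply Lemma~\ref{lem:connect}. With $y_s$ from that lemma, $u^{\omega_0}_s=w(\omega_0)y_s$ is a path of unitaries from $w(\omega_0)$ to $u(\omega_0)$, and $u^{\omega_0}_se=w(\omega_0)e$. So each $u^{\omega_0}_s$ is a phase of $b(\omega_0)$ above $\mu$.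

\emph{Making room for the paths.} We replace $b$ by a nearby function that is constant near each endpoint. Let $\epsilon>0$ be so small that the closed arcs of radius $\epsilon$ about the points of $I\cap J$ are pairwise disjoint. Then one half of each such arc lies in $I$ and the other half in $J$. Let $P_{\omega_0}$ be the closed arc of radius $\epsilon/2$ about $\omega_0$. Define $\rho\colon\mathbb T\to\mathbb T$ to be the identity outside the arcs of radius $\epsilon$; on the arc of radius $\epsilon$ about $\omega_0$, let $\rho$ send $P_{\omega_0}$ to $\omega_0$ and stretch each of the two remaining arcs affinely onto the half of the arc of radius $\epsilon$ that contains it. Then $\rho$ is continuous and moves no point by more than $\epsilon$. By uniform continuity of $b$ we may take $\epsilon$ so small that $\|b\circ\rho-b\|<1-\mu$.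

Let $I'$ and $J'$ be obtained from $I$ and $J$ by removing the interiors of all $P_{\omega_0}$. These are disjoint closed sets with $\rho(I')\subset I$ and $\rho(J')\subset J$, and together with the arcs $P_{\omega_0}$ they cover $\mathbb T$. Define $\tilde u=w\circ\rho$ on $I'$ and $\tilde u=u\circ\rho$ on $J'$, and on $P_{\omega_0}$ let $\tilde u$ run through $u^{\omega_0}_s$ from the endpoint in $I'$ ($s=0$) to the endpoint in $J'$ ($s=1$). Both endpoints are mapped to $\omega_0$ by $\rho$, so the definitions agree there, with values $w(\omega_0)$ and $u(\omega_0)$. Thus $\tilde u$ is a unitary in $C(\mathbb T,D)$, and $\tilde u(\omega)$ is a phase of $b(\rho(\omega))$ above $\mu$ for every $\omega$. So $\tilde u$ is a phase of $b\circ\rho$ above $\mu$, and Lemma~\ref{lem:phase}(ii) gives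
\[
\operatorname{dist}\big(b,GL(C(\mathbb T,D))\big)\le\mu+\|b\circ\rho-b\|<1,
\]
a contradiction. If $I$ is empty, this is the case $\rho=\mathrm{id}$, $\tilde u=u$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
Let $D=C^*_r(\Gamma)$. It is separable because $\Gamma$ is countable, and simple by (F1) with $G_1=H_1$ and $G_2=H_2*H_3$, which is infinite. By Proposition~\ref{prop:twonorm}, Proposition~\ref{prop:circle} applies, so $\operatorname{sr}(D)=1$. By (G2) with the trivial action and (S4), $\operatorname{sr}(C^*_r(\Gamma\times\mathbb Z))\le2$. By (G1), $C^*_r(\Gamma\times\mathbb Z)\cong C(\mathbb T,D)$. If $K_1(D)=0$, this algebra has stable rank one by Proposition~\ref{prop:circle}(ii). If $K_1(D)\ne0$, its stable rank is at least $2$ by Lemma~\ref{lem:obstruction}.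
\end{proof}

The free subgroup of finite rank and finite index is used only for rapid decay. The three nontrivial factors are used in Lemma~\ref{lem:semigroup} and for simplicity. The vanishing of $K_1$ is used only in Lemma~\ref{lem:connect}; for $e=0$ that lemma says that $U(D)$ is connected, which by (S5) fails when $\operatorname{sr}(D)=1$ and $K_1(D)\ne0$.

\begin{remark}\label{rem:dihedral}
Theorem~\ref{thm:dichotomy} fails for two factors of order two. Let $D_\infty=\langle a\rangle*\langle b\rangle=\mathbb Z/2*\mathbb Z/2$, which contains the free group $\langle ab\rangle\cong\mathbb Z$ with index $2$. By Lemma~\ref{lem:gamma}(ii), $K_1(C^*_r(D_\infty))=0$. Let $I=[\pi/3,2\pi/3]$ and consider the symmetries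
\[
a\mapsto\begin{pmatrix}1&0\\0&-1\end{pmatrix},\qquad
b\mapsto\begin{pmatrix}\cos\vartheta&\sin\vartheta\\ \sin\vartheta&-\cos\vartheta\end{pmatrix}\qquad(\vartheta\in I)
\]
in $C(I,M_2)$. Since $D_\infty$ is amenable, every unitary representation extends to $C^*_r(D_\infty)$, so we obtain a $*$-homomorphism $C^*_r(D_\infty)\to C(I,M_2)$. It is onto: $ab+ba\mapsto2\cos\vartheta\cdot1$ generates $C(I)\cdot1$, and $(\sin\vartheta)^{-1}(b-\cos\vartheta\cdot a)$ is the flip matrix, which together with the image of $a$ generates the constant matrices. Hence $C^*_r(D_\infty\times\mathbb Z)$ has the quotient $C(I)\otimes M_2(C(\mathbb T))$, and its stable rank is at least $2$ by Lemma~\ref{lem:obstruction} and (S1). So $D_\infty\times\mathbb Z$ cannot serve as the quotient $Q$ in Theorem~\ref{thm:main}.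
\end{remark}

\begin{thebibliography}{9}

\bibitem{Br} L.~G.~Brown, Pacific J. Math. \textbf{71} (1977).

\bibitem{GO} M.~Gerasimova, D.~Osin, \emph{On invertible elements in reduced $C^*$-algebras of acylindrically hyperbolic groups}, arXiv:1910.14524 (2019).

\bibitem{Ha} Haagerup, Invent. Math. \textbf{50} (1979).

\bibitem{PS} Paschke, Salinas, Pacific J. Math. \textbf{82} (1979).

\bibitem{Pi} Pimsner, Invent. Math. \textbf{86} (1986).

\bibitem{PV} Pimsner, Voiculescu, J. Operator Theory \textbf{8} (1982).

\bibitem{Ri1} Rieffel, Proc. London Math. Soc. \textbf{46} (1983).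

\bibitem{Ri2} Rieffel, J. Operator Theory \textbf{17} (1987).

\end{thebibliography}
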